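# Complete bounded minimal discs with prescribed essential spectrum

## Two theorems on minimal discs in a ball

All surfaces are connected. $\mathbb D\subset\mathbb C$ is the open unit disc, $\mathbb D_s=\{|z|<s\}$, and $\mathbb B_R\subset\mathbb R^3$ is the open ball of radius $R$ about $0$. $J_m$ is the Bessel function, $j_{m,l}$ is its $l$-th positive zero, and $j_0=j_{0,1}$. A minimal surface $F:M\to\mathbb R^3$ carries the induced metric $g_F$, and $\Delta$ is its Laplace–Beltrami operator. $\sigma$ and $\sigma_{\rm ess}$ denote the spectrum and the essential spectrum of $-\Delta$ on $L^2(M)$.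

**Theorem A.** For every $R>0$ there is a simply connected complete minimal surface $F:M\to\mathbb B_R$ with $\sigma_{\rm ess}(-\Delta)\neq\emptyset$ and a point $q\in M$ with $F^{-1}(F(q))=\{q\}$. In particular $F$ does not factorize via a Riemannian covering map.

The strong version needs two terms. An *admissible disc* in $\mathbb B_R$ is a conformal minimal immersion $G$ of a neighborhood of $\overline{\mathbb D}$ into $\mathbb R^3$ with $G(\overline{\mathbb D})\subset\mathbb B_R$, and $\mathrm{Spec}(G)$ is the Dirichlet spectrum of $(\mathbb D,g_G)$. For a sequence $G_\bullet=(G_n)_{n\ge1}$ of admissible discs put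
$$\Sigma(G_\bullet)=\{\lambda:\ \exists\,n_1<n_2<\cdots,\ \lambda_k\in\mathrm{Spec}(G_{n_k}),\ \lambda_k\to\lambda\}.$$

**Theorem B.**

1. For every minimal surface in $\mathbb B_R$ (complete, or with the Friedrichs extension), $\inf\sigma(-\Delta)\ge j_0^2/R^2$.
2. For every sequence $(G_n)_{n\ge1}$ of admissible discs in $\mathbb B_R$ there is a simply connected complete minimal surface $F:M\to\mathbb B_R$, not factorizing via a Riemannian covering, with $\sigma_{\rm ess}(-\Delta)=\Sigma(G_\bullet)$ exactly.
3. Consequently, for each $\Lambda\in[j_0^2/R^2,\infty)$ there is a non-factorizing complete minimal surface in $\mathbb B_R$ with $\sigma_{\rm ess}(-\Delta)=[\Lambda,\infty)$. For $\Lambda=j_0^2/R^2$ also $\sigma(-\Delta)=[j_0^2/R^2,\infty)$, the largest set permitted by (1). The set of values of $\inf\sigma_{\rm ess}(-\Delta)$ over non-factorizing complete minimal surfaces in $\mathbb B_R$ is exactly $[j_0^2/R^2,\infty]$. One can also have $\sigma_{\rm ess}(-\Delta)=\mathrm{Spec}(G)$ for any admissible disc $G$ in $\mathbb B_R$, e.g. $\{j_{m,l}^2/r^2\}_{m\ge0,\,l\ge1}$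 for any $0<r<R$.

Theorem A answers a question posed in Bessa, Jorge and Mari, "On the spectrum of bounded immersions", arXiv:1211.6059 (2012): is there a complete, bounded minimal surface in $\mathbb R^3$ that has essential spectrum, but not for the cheap reason that it covers another minimal surface?

## Essential spectrum, coverings, and the set $\Sigma(G_\bullet)$

**Essential spectrum.** $\sigma_{\rm ess}$ is the set of points of the spectrum that are accumulation points of the spectrum or eigenvalues of infinite multiplicity. Equivalently, $\lambda\in\sigma_{\rm ess}$ when every interval $(\lambda-\delta,\lambda+\delta)$ has a spectral projection of infinite rank. On a complete surface $-\Delta|_{C_c^\infty}$ has a unique self-adjoint extension; on an incomplete one we use the Friedrichs extension. In both cases the form domain is the closure of $C_c^\infty$ in the form norm, and the quadratic form is $Q(u)=\int|\nabla u|^2$.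

*Example.* The admissible disc $G(z)=r(\mathrm{Re}\,z,\mathrm{Im}\,z,0)$, $0<r<R$, is the flat disc of radius $r$. Separation of variables gives eigenfunctions $J_m(j_{m,l}\rho/r)e^{\pm im\theta}$, so $\mathrm{Spec}(G)=\{j_{m,l}^2/r^2\}$. This is discrete with finite multiplicities, and the essential spectrum is empty.

**Factorization.** $F$ factorizes via a Riemannian covering map if $F=\psi\circ\pi$ with $\pi:M\to M'$ a Riemannian covering with at least two sheets and $M'$ carrying the metric induced by a minimal immersion $\psi:M'\to\mathbb R^3$.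

*Example.* On the strip $S=\{x+iy:|x|<1\}$ let $X=(\cosh x\cos y,\cosh x\sin y,x)$. Each coordinate is harmonic, $|X_x|^2=|X_y|^2=\cosh^2x$ and $X_x\cdot X_y=0$, so $X$ is a conformal minimal immersion. It is bounded and not complete. It factorizes through $z\mapsto e^z$, which covers an annulus with infinitely many sheets.

If $F=\psi\circ\pi$ factorizes, then for every $q\in M$ the fiber $\pi^{-1}(\pi(q))$ contains a second point $q'\neq q$, and $F(q')=\psi(\pi(q))=F(q)$. So one point with only one preimage excludes every factorization: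
$$F^{-1}(F(q))=\{q\}\ \Longrightarrow\ F\text{ does not factorize.}\tag{1}$$

**The set $\Sigma(G_\bullet)$.** If $G_n=G$ for all $n$, then $\Sigma(G_\bullet)=\mathrm{Spec}(G)$, because $\mathrm{Spec}(G)$ is closed. If $G_n$ is the flat disc of radius $r_n\to0$, then $\min\mathrm{Spec}(G_n)=j_0^2/r_n^2\to\infty$ and $\Sigma(G_\bullet)=\emptyset$. Thus $\Sigma$ records the spectral values that come back infinitely often along the sequence.

## Infinitely many disjoint test functions

**Lemma 1.** Let $L\ge0$ be self-adjoint with quadratic form $Q$, and let $W$ be an infinite-dimensional subspace of its form domain with $Q(u)\le C\|u\|^2$ on $W$. Then $\sigma_{\rm ess}(L)\cap[0,C]\ne\emptyset$.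

*Proof.* Let $E$ be the spectral measure of $L$. If $E([0,C])$ had finite rank, then, since $\dim W=\infty$, some $0\ne u\in W$ would be orthogonal to its range. Then $Q(u)=\int_{(C,\infty)}\lambda\,d(E_\lambda u,u)>C\|u\|^2$, a contradiction. So $E([0,C])$ has infinite rank. If all spectral points in $[0,C]$ were isolated of finite multiplicity, compactness of $[0,C]$ would leave finitely many of them and the rank would be finite. Hence $[0,C]$ contains an eigenvalue of infinite multiplicity or infinitely many spectral points, which accumulate. $\square$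

Try it on coverings. Let $\pi:M\to M'$ have infinitely many sheets and let $U\subset M'$ be an evenly covered disc. Transplant one fixed function in $C_c^\infty(U)$ to each of the infinitely many isometric copies of $U$ in $M$. The supports are disjoint and the Rayleigh quotients are all equal, so Lemma 1 gives $\sigma_{\rm ess}\neq\emptyset$. For the strip above, the copies are translates by $2\pi i n$.

This is the first way a sensible person would produce essential spectrum, and it stops at (1): a covering repeats every point. What the argument uses, though, is only infinitely many disjoint pieces with bounded Rayleigh quotient. So we shall attach such pieces by hand, one after another, through thin bridges, and make the surface complete in the limit.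

## Sup-norm control of the inverse Laplacian

**Where comparing metrics fails.** Completeness will come from a published theorem.

**Theorem [ADFL]** (A. Alarcón, B. Drinovec Drnovšek, F. Forstnerič, F. J. López, *Every bordered Riemann surface is a complete conformal minimal surface bounded by Jordan curves*, Proc. London Math. Soc. (3) 111 (2015) 851–886, Theorem 1.1). If $N$ is a compact bordered Riemann surface, $F:N\to\mathbb R^3$ a conformal minimal immersion (smooth up to $bN$) and $\varepsilon>0$, there is a continuous $\widetilde F:N\to\mathbb R^3$ with $|\widetilde F-F|<\varepsilon$ on $N$ whose restriction to the interior is a complete conformal minimal immersion.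

We use it only for $N=\overline{\mathbb D}$. It controls the positions of points, and by harmonicity the metric on compact subsets of $\mathbb D$. Near $\partial\mathbb D$ the metrics are not comparable: every radius of $\mathbb D$ has finite $g_F$-length and infinite $g_{\widetilde F}$-length, so $g_{\widetilde F}\le Cg_F$ fails for every $C$. Knowing $g_{\widetilde F}$ on compact sets gives test functions, which suffices for Theorem A. It does not bound what the region near the boundary contributes to the spectrum, so comparing metrics cannot give the exact equality in Theorem B(2).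

The way out is to look at the inverse of the Laplacian in the Dirichlet norm. There, being close in sup norm is enough.

**Setting.** Let $X$ be a Riemann surface with a bounded conformal minimal immersion $F:X\to\mathbb R^3$, and $|F|_\infty=\sup_X|F|$. In a local coordinate $z=x+iy$ write $|\nabla F|^2=|F_x|^2+|F_y|^2$. Then $dA_F=\frac12|\nabla F|^2dx\,dy$. The integrals $\|\nabla u\|^2=\int|\nabla u|^2$ and $\int u^2|\nabla f|^2$ do not depend on the choice of metric in the conformal class.

**Lemma 2.** Let $f:X\to\mathbb R^3$ be harmonic with $|f|\le\eta$. Then $\int u^2|\nabla f|^2\le4\eta^2\|\nabla u\|^2$ for all $u\in C_c^\infty(X)$.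

*Proof.* Since $\frac12\Delta|f|^2=|\nabla f|^2$, integration by parts gives
$$\int u^2|\nabla f|^2=-\tfrac12\int\nabla(u^2)\cdot\nabla|f|^2=-2\int u\sum_if_i\,\nabla u\cdot\nabla f_i .$$
As $|\sum_if_i\nabla f_i|\le|f||\nabla f|\le\eta|\nabla f|$, Cauchy–Schwarz bounds the right side by $2\eta\|\nabla u\|\big(\int u^2|\nabla f|^2\big)^{1/2}$. The last integral is finite because $u$ has compact support; divide by its square root. $\square$

*Example.* On $\mathbb D$ take $f=\eta\,(\mathrm{Re}\,z^N,0,0)$. Then $|f|\le\eta$, while $|\nabla f|^2=\eta^2N^2|z|^{2N-2}$ has total integral $\pi N\eta^2$, as large as we like for $N$ large. The weight is large only near the boundary, where a function with finite Dirichlet integral and zero boundary values is small.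

**The space $H_X$.** With $f=F$, Lemma 2 gives
$$\int u^2\,dA_F\le2|F|_\infty^2\|\nabla u\|^2,\qquad u\in C_c^\infty(X).\tag{2}$$
So on $C_c^\infty(X)$ the norm $\|\nabla u\|$ is equivalent to the form norm of $-\Delta_F$. Hence the completion $H_X$ of $C_c^\infty(X)$ in the norm $\|\nabla u\|$ is a space of functions, equal to the form domain of $-\Delta_F$ (Friedrichs extension, unique if $g_F$ is complete), and (2) holds on $H_X$. For $X=\mathbb D$, Poincaré's inequality shows $H_{\mathbb D}=H_0^1(\mathbb D)$. For open $D\subset X$, zero extension gives $H_D\subset H_X$, and disjoint open sets give orthogonal subspaces. When spectra are discussed, $H_X$ is complexified.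

**Definition of $T_F$.** By (2) there is a bounded self-adjoint operator $T_F=T_{X,F}\ge0$ on $H_X$ with
$$\langle T_Fu,v\rangle_{H_X}=\int uv\,dA_F .$$
An operator on $H_D$ is also regarded as an operator on $H_X$, equal to $0$ on $H_D^\perp$; this does not change its norm. If $P_D$ is the orthogonal projection of $H_X$ onto $H_D$, then $\langle P_DT_{X,F}P_Du,v\rangle=\int(P_Du)(P_Dv)\,dA_F$, so
$$T_{D,F}=P_DT_{X,F}P_D.\tag{3}$$
If $\theta:X\to Y$ is biholomorphic, then $u\mapsto u\circ\theta^{-1}$ is unitary from $H_X$ to $H_Y$ and carries $T_{X,F\circ\theta}$ to $T_{Y,F}$. For an injective holomorphic $\theta:X\to Z$ and an operator $T$ on $H_X$, $\theta_*T$ denotes $T$ transported to $H_{\theta(X)}\subset H_Z$ and extended by $0$.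

*Example.* For the flat disc $F(z)=r(\mathrm{Re}\,z,\mathrm{Im}\,z,0)$ on $\mathbb D$ we have $\langle T_Fu,v\rangle=r^2\int uv\,dx\,dy$. A Dirichlet eigenfunction $-\Delta u=j_{m,l}^2u$ of the unit disc satisfies $T_Fu=(r^2/j_{m,l}^2)u$. So $T_F$ has the eigenvalues $r^2/j_{m,l}^2$, the reciprocals of $\mathrm{Spec}$, and $\|T_F\|=r^2/j_0^2\le2r^2$.

**Lemma 3.** (i) $\|T_F\|\le2|F|_\infty^2$, and for bounded conformal minimal immersions $F,G$ of the same $X$,
$$\|T_F-T_G\|\le2(|F|_\infty+|G|_\infty)\,|F-G|_\infty .$$
(ii) With $L=-\Delta_F$: $\sigma(L)=\{1/t:0\ne t\in\sigma(T_F)\}$ and $\sigma_{\rm ess}(L)=\{1/t:0\ne t\in\sigma_{\rm ess}(T_F)\}$.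

*Proof.* (i) Let $A_Fu=u\nabla F$, an operator from $H_X$ to square-integrable fields. Then $T_F=\frac12A_F^*A_F$. Lemma 2 for $f=F$ gives $\|A_F\|\le2|F|_\infty$. Since $F-G$ is harmonic, Lemma 2 for $f=F-G$ gives $\|A_F-A_G\|\le2|F-G|_\infty$. Both claims follow, the second from
$$T_F-T_G=\tfrac12\big[A_F^*(A_F-A_G)+(A_F-A_G)^*A_G\big].$$

(ii) By (2), $L\ge c>0$. Hence $L^{1/2}:H_X\to L^2(dA_F)$ is onto, and $\|L^{1/2}u\|^2=Q(u)=\|\nabla u\|^2$, so it is unitary. For $u,v\in H_X$ we have $\langle L^{-1}u,v\rangle_{H_X}=(u,v)_{L^2}=\langle T_Fu,v\rangle_{H_X}$. So $T_F=L^{-1}|_{H_X}$, and conjugation by $L^{1/2}$ turns it into $L^{-1}$ on $L^2$. The map $t\mapsto1/t$ is a homeomorphism of $(0,\infty)$ that carries spectral projections of $L^{-1}$ to those of $L$. $\square$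

Part (i) contains no derivative of $F-G$. The completion step of [ADFL] is therefore a small perturbation of $T_F$, in operator norm, however wild the new metric is near the boundary.

Two facts about compactness will be used.

**Lemma 4.** (i) If $D\subset\mathbb C$ is bounded and open and $F$ is a conformal minimal immersion on a neighborhood of $\overline D$, then $T_{D,F}$ is compact. (ii) If $T$ is compact and self-adjoint and $P_j\to P$ strongly, with $P_j,P$ orthogonal projections, then $P_jTP_j\to PTP$ in norm.

*Proof.* (i) Let $\rho=\frac12|\nabla F|^2$, bounded on $D$, and let $J:H^1_0(D)\to L^2(D)$ be the inclusion, compact by Rellich. Then $T_{D,F}=J^*\rho J$. (ii) A strongly convergent bounded sequence converges uniformly on compact sets, so $\|(P_j-P)T\|\to0$, and by taking adjoints $\|T(P_j-P)\|\to0$. Now $P_jTP_j-PTP=P_jT(P_j-P)+(P_j-P)TP$. $\square$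

## Spinors for null holomorphic data

To build bridges we need to approximate conformal minimal immersions by globally defined ones. For a conformal minimal immersion put $\Phi_F=2\,\partial F/\partial z=F_x-iF_y$. It is holomorphic with values in
$$\mathcal A_*=\{\xi\in\mathbb C^3\setminus0:\xi\cdot\xi=0\},$$
and $F=\mathrm{const}+\mathrm{Re}\int\Phi_F\,dz$, $g_F=\frac12|\Phi_F|^2|dz|^2$. Conversely, on a simply connected domain every holomorphic $\Phi$ with values in $\mathcal A_*$ arises in this way.

The direct approach, polynomial approximation of the three components of $\Phi_F$, fails because approximants need not satisfy $\xi\cdot\xi=0$. So we parametrize the cone. Let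
$$\Pi(a,b)=(a^2-b^2,\ i(a^2+b^2),\ 2ab).$$
Then $\Pi(a,b)\cdot\Pi(a,b)=(a^2-b^2)^2-(a^2+b^2)^2+4a^2b^2=0$. If $\xi=\Pi(a,b)$, then $\xi_1-i\xi_2=2a^2$, $\xi_1+i\xi_2=-2b^2$, $\xi_3=2ab$. These equations are solvable for each $\xi\in\mathcal A_*$, determine $(a,b)$ up to sign, and can be solved holomorphically near each point: a local square root gives $a$ (or $b$, if $a=0$), and $\xi_3$ gives the other. So $\Pi:\mathbb C^2\setminus0\to\mathcal A_*$ is a two-sheeted covering, the quotient by $\pm1$. In particular $\mathcal A_*$ is path connected.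

*Example.* The flat disc $r(\mathrm{Re}\,z,\mathrm{Im}\,z,0)$ has $\Phi=(r,-ir,0)=\Pi(0,i\sqrt r)$.

The pair $(a,b)$ only has to avoid one point of $\mathbb C^2$, which survives uniform approximation. The tool is **Mergelyan's theorem**: if $K\subset\mathbb C$ is compact with connected complement, every continuous function on $K$ that is holomorphic in the interior of $K$ is a uniform limit on $K$ of polynomials.

## Attaching one disc and pushing the boundary away

Write $V^\circ$ for the interior of $V$.

**Lemma 5.** Let $F,G$ be admissible discs in $\mathbb B_R$, let $V\subset\mathbb D$ be compact, $q\in V^\circ$, with $F\ne F(q)$ on $\overline{\mathbb D}\setminus V^\circ$. Let $0<\varepsilon<1$ and $L>0$. Then there are an admissible disc $F^+$ in $\mathbb B_R$ and injective maps $\iota,\kappa:\overline{\mathbb D}\to\mathbb D$, holomorphic near $\overline{\mathbb D}$, with disjoint images, such that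

* (a) $|F^+\circ\iota-F|<\varepsilon$ on $\overline{\mathbb D}$;
* (b) $(1-\varepsilon)g_F\le\iota^*g_{F^+}\le(1+\varepsilon)g_F$ and $(1-\varepsilon)g_G\le\kappa^*g_{F^+}\le(1+\varepsilon)g_G$ on $\overline{\mathbb D}$;
* (c) $\mathrm{dist}_{g_{F^+}}(\iota(q),\partial\mathbb D)>L$;
* (d) $F^+\ne F^+(\iota(q))$ on $\overline{\mathbb D}\setminus\iota(V^\circ)$;
* (e) $\|T_{\mathbb D,F^+}-\iota_*T_{\mathbb D,F}-\kappa_*T_{\mathbb D,G}\|<\varepsilon$.

In words: $F^+$ contains almost exact copies of $F$ and of $G$, its boundary is far away, $q$ still has its value to itself, and all the rest of $F^+$ is invisible to the operator $T$ up to $\varepsilon$.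

*Proof.* Let $B=\{|z-3|<1\}$ and $K=\overline{\mathbb D}\cup[1,2]\cup\overline B$, a compact set with connected complement and interior $\mathbb D\cup B$.

**Step 1: data on $K$.** We place $F$ on $\overline{\mathbb D}$, a small translate of $G$ on $\overline B$, and a curve on $[1,2]$, all inside $\mathbb B_R$ and avoiding $F(q)$ off $V^\circ$.

The translations $w$ with $F(q)\in G(\overline{\mathbb D})+w$ form the set $F(q)-G(\overline{\mathbb D})$, of measure zero in $\mathbb R^3$. So there is an arbitrarily small $w$ with $F(q)\notin G(\overline{\mathbb D})+w\subset\mathbb B_R$. Since $1\in\overline{\mathbb D}\setminus V^\circ$, also $F(1)\ne F(q)$. The set $\mathbb B_R\setminus\{F(q)\}$ is open and connected, so it contains a polygonal path with vertices $x_0=F(1),x_1,\dots,x_m=G(-1)+w$, consecutive vertices distinct (a closed polygon if $x_0=x_m$).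

For $1\le j\le m$ pick $\xi_j\in\mathcal A_*$ with $\mathrm{Re}\,\xi_j=m(x_j-x_{j-1})=:v$; for instance $\xi_j=v+iv'$ with $v'\perp v$ and $|v'|=|v|$. Put $\xi_0=\Phi_F(1)$, $\xi_{m+1}=\Phi_G(-1)$, and fix paths in $\mathcal A_*$ from $\xi_j$ to $\xi_{j+1}$, $0\le j\le m$. Divide $[1,2]$ into $m$ equal subintervals. For small $\tau>0$ let $\Phi_\tau:[1,2]\to\mathcal A_*$ be continuous, starting at $\xi_0$, ending at $\xi_{m+1}$, equal to $\xi_j$ on the $j$-th subinterval except within distance $\tau$ of its endpoints, where it runs through the fixed paths. If $C$ bounds all the fixed paths and all $|\xi_j|$, then $\Phi_\tau$ differs from the step function with values $\xi_j$ by at most $2C$ on a set of length at most $2m\tau$. So, as $\tau\to0$, $F(1)+\mathrm{Re}\int_1^t\Phi_\tau$ converges uniformly to the same expression for the step function, and that parametrizes the polygon because each subinterval has length $1/m$.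

Fix $\tau$ small. Let $\Phi^K=\Phi_F$ on $\overline{\mathbb D}$, $\Phi_\tau$ on $[1,2]$, $\Phi_G(\cdot-3)$ on $\overline B$, and $F^K(z)=F(1)+\mathrm{Re}\int_1^z\Phi^K\,d\zeta$ along paths in $K$. Then $F^K=F$ on $\overline{\mathbb D}$, and $F^K(z)=G(z-3)+w'$ on $\overline B$ with $w'\to w$ as $\tau\to0$. The polygon is a compact subset of $\mathbb B_R\setminus\{F(q)\}$, and so is $G(\overline{\mathbb D})+w$. Hence for $\tau$ small, $F^K(K)\subset\mathbb B_R$ and $F^K\ne F(q)$ on $K\setminus V^\circ$.

$\Phi^K$ is continuous on $K$ and holomorphic in the interior. It lifts through $\Pi$ to a continuous $(a,b):K\to\mathbb C^2\setminus0$, holomorphic in the interior: lift over the simply connected $\overline{\mathbb D}$, continue the path lift along $[1,2]$, then lift over $\overline B$ with the prescribed value at $2$.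

**Step 2: from $K$ to a neighborhood of $K$.** By Mergelyan there are polynomials $(a_k,b_k)\to(a,b)$ uniformly on $K$. Put $\Phi_k=\Pi(a_k,b_k)$ and $F_k(z)=F(1)+\mathrm{Re}\int_1^z\Phi_k\,d\zeta$ on $\mathbb C$. Then $\Phi_k\to\Phi^K$ uniformly on $K$. Every point of $K$ is joined to $1$ inside $K$ by a path of length at most $3$, so $F_k\to F^K$ uniformly on $K$. Also $|\Phi^K|$ is bounded below on $K$. We may fix $k$ so large that

* $(a_k,b_k)\ne0$ on $K$, $F_k(K)\subset\mathbb B_R$, and $F_k\ne F_k(q)$ on the compact set $K\setminus V^\circ$;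
* $|F_k-F|<\varepsilon/4$ on $\overline{\mathbb D}$;
* $|\Phi_k|^2/|\Phi^K|^2\in[1-\frac\varepsilon4,1+\frac\varepsilon4]$ on $K$;
* $\|T_{\mathbb D,F_k}-T_{\mathbb D,F}\|<\varepsilon/8$ and $\|T_{B,F_k}-T_{B,G(\cdot-3)}\|<\varepsilon/8$.

The last item is Lemma 3(i): all maps lie in $\mathbb B_R$, so the norms are at most $4R$ times the sup distances. On $B$ we compare with $G(\cdot-3)+w'$, whose metric, and hence whose $T$, is that of $G(\cdot-3)$.

**Step 3: a thin neighborhood of $K$, on which the bridge costs nothing.** Let $\omega$ be the Riemann map from $\widehat{\mathbb C}\setminus K$ to the exterior of $\overline{\mathbb D}$ in $\widehat{\mathbb C}$ fixing $\infty$. The sets $K\cup\{|\omega|<1+1/j\}$ are Jordan domains $D_j'$ with analytic boundaries, $\overline{D'_{j+1}}\subset D_j'$ and $\bigcap_jD_j'=K$. The conditions "$(a_k,b_k)\ne0$, $F_k\in\mathbb B_R$" define an open set containing $K$, and so does $\{F_k\ne F_k(q)\}\cup V^\circ$. Discard finitely many $j$ and renumber. Then near $\overline{D_1'}$ the map $F_k$ is an immersion with values in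 $\mathbb B_R$, and $F_k\ne F_k(q)$ on $\overline{D_1'}\setminus V^\circ$.

*Claim.* $T_{D_j',F_k}\to T_{\mathbb D,F_k}+T_{B,F_k}$ in norm on $H_0^1(D_1')$.

Let $T=T_{D_1',F_k}$, compact by Lemma 4(i), and let $P_j$ be the projection onto $H_0^1(D_j')$. These subspaces decrease, so $P_j\to P$ strongly, with $P$ the projection onto $Y=\bigcap_jH_0^1(D_j')$. By (3) and Lemma 4(ii), $T_{D_j',F_k}=P_jTP_j\to PTP$ in norm.

We show $Y=H_0^1(\mathbb D)\oplus H_0^1(B)$. The inclusion $\supset$ is clear. Let $u\in Y$. Extended by zero, $u\in H^1(\mathbb C)$ and $u=0$ a.e. off $K$. Near a point of $\partial\mathbb D\setminus\{1\}$, $u$ vanishes on the outer side. The traces of an $H^1$ function from the two sides agree, so the inner trace vanishes there. Thus $u|_{\mathbb D}\in H^1(\mathbb D)$ has zero trace a.e. on $\partial\mathbb D$, i.e. $u|_{\mathbb D}\in H_0^1(\mathbb D)$. The same holds for $B$, with the exceptional point $2$. As $[1,2]$ has measure zero, $u$ is the sum of these two functions.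

Finally, for $u_1\in H_0^1(\mathbb D)$ and $u_2\in H_0^1(B)$ we have $\langle Tu_1,u_2\rangle=\int u_1u_2\,dA_{F_k}=0$, so $PTP=T_{\mathbb D,F_k}+T_{B,F_k}$. This proves the claim.

Fix $j$ with $\|T_{D_j',F_k}-T_{\mathbb D,F_k}-T_{B,F_k}\|<\varepsilon/8$ and put $D'=D'_j$. Let $h:D'\to\mathbb D$ be a Riemann map. Since $\partial D'$ is analytic, $h$ extends biholomorphically to a neighborhood of $\overline{D'}$. So $F'=F_k\circ h^{-1}$ is a conformal minimal immersion near $\overline{\mathbb D}$ with values in $\mathbb B_R$, and $F'\ne F'(h(q))$ on $\overline{\mathbb D}\setminus h(V^\circ)$.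

**Step 4: making it complete.** Apply [ADFL] to $F'$ with a small $\varepsilon'>0$. We get $\widetilde F$, continuous on $\overline{\mathbb D}$, complete conformal minimal on $\mathbb D$, with $|\widetilde F-F'|<\varepsilon'$. For $\varepsilon'$ small:

* $\varepsilon'<\varepsilon/4$, $\widetilde F(\overline{\mathbb D})\subset\mathbb B_R$, and $\widetilde F\ne\widetilde F(h(q))$ on the compact set $\overline{\mathbb D}\setminus h(V^\circ)$;
* since $h(K)\subset\mathbb D$ is compact and $\widetilde F-F'$ is harmonic, $\widetilde F$ is $C^1$-close to $F'$ on $h(K)$, so $g_{\widetilde F}/g_{F'}\in[1-\frac\varepsilon4,1+\frac\varepsilon4]$ there;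
* $\|T_{D,\widetilde F}-T_{D,F'}\|\le4R\varepsilon'<\varepsilon/8$ for every open $D\subset\mathbb D$, by Lemma 3(i).

The last line is where sup-norm control is indispensable.

**Step 5: shrinking, so as to have an admissible disc again.** By Hopf–Rinow the closed $g_{\widetilde F}$-ball of radius $L$ about $h(q)$ is compact in $\mathbb D$. So for $s<1$ close to $1$ it lies in $\mathbb D_s$, whence $\mathrm{dist}_{g_{\widetilde F}}(h(q),\partial\mathbb D_s)>L$, and also $h(K)\subset\mathbb D_s$. Because $C_c^\infty(\mathbb D)$ is dense in $H_0^1(\mathbb D)$, $P_{\mathbb D_s}\to I$ strongly as $s\to1$. As $T_{\mathbb D,F'}$ is compact, Lemma 4(ii) gives $\|T_{\mathbb D_s,F'}-T_{\mathbb D,F'}\|<\varepsilon/8$ for $s$ near $1$. Fix such an $s$ and put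
$$F^+(z)=\widetilde F(sz),\qquad\iota=h|_{\overline{\mathbb D}}/s,\qquad\kappa(z)=h(3+z)/s.$$
$F^+$ is conformal minimal on $\{|z|<1/s\}$ with values in $\mathbb B_R$, hence admissible. The maps $\iota,\kappa$ are injective, holomorphic near $\overline{\mathbb D}$, have values in $\mathbb D$, and have the disjoint images $h(\overline{\mathbb D})/s$ and $h(\overline B)/s$.

**Step 6: checking (a)–(e).** On $\overline{\mathbb D}$, $F^+\circ\iota=\widetilde F\circ h$ differs from $F_k=F'\circ h$ by less than $\varepsilon/4$, and $F_k$ from $F$ by less than $\varepsilon/4$: this is (a). In (b), each metric ratio is a product of two factors in $[1-\frac\varepsilon4,1+\frac\varepsilon4]$, one from Step 2 and one from Step 4, and $(1+\frac\varepsilon4)^2\le1+\varepsilon$, $(1-\frac\varepsilon4)^2\ge1-\varepsilon$. The map $z\mapsto sz$ is an isometry from $(\mathbb D,g_{F^+})$ to $(\mathbb D_s,g_{\widetilde F})$, which gives (c), and (d) is the first item of Step 4.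

For (e), work on $H_{\mathbb D}$ in the variable of $\widetilde F$, where $T_{\mathbb D,F'}=h_*T_{D',F_k}$:
$$\begin{aligned}
\|T_{\mathbb D_s,\widetilde F}-T_{\mathbb D_s,F'}\|&<\varepsilon/8,\\
\|T_{\mathbb D_s,F'}-T_{\mathbb D,F'}\|&<\varepsilon/8,\\
\|h_*T_{D',F_k}-h_*T_{\mathbb D,F_k}-h_*T_{B,F_k}\|&<\varepsilon/8,\\
\|h_*T_{\mathbb D,F_k}-h_*T_{\mathbb D,F}\|+\|h_*T_{B,F_k}-h_*T_{B,G(\cdot-3)}\|&<\varepsilon/4.
\end{aligned}$$
Hence $T_{\mathbb D_s,\widetilde F}-h_*T_{\mathbb D,F}-h_*T_{B,G(\cdot-3)}$ has norm less than $\varepsilon$. All three operators live on $H_{\mathbb D_s}$ and vanish on its complement. Transport by $z\mapsto z/s$ from $\mathbb D_s$ to $\mathbb D$ turns them into $T_{\mathbb D,F^+}$, $\iota_*T_{\mathbb D,F}$ and $\kappa_*T_{\mathbb D,G}$. $\square$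

## The limit surface of an infinite chain of discs

Let $(G_n)_{n\ge1}$ be admissible discs in $\mathbb B_R$. Start with
$$F_0(z)=\tfrac R2(\mathrm{Re}\,z,\mathrm{Im}\,z,0),\qquad q=0,\qquad V=\{|z|\le\tfrac12\}.$$
Apply Lemma 5 inductively to $F_n$ and $G_{n+1}$ with $\varepsilon=\varepsilon_{n+1}$ and $L=n+1$ to get $F_{n+1},\iota_n,\kappa_n$, each time replacing $V,q$ by their images under $\iota_n$. By (d) the hypothesis of Lemma 5 persists.

Let $M$ be the direct limit of $\mathbb D\xrightarrow{\iota_0}\mathbb D\xrightarrow{\iota_1}\cdots$. The $n$-th disc becomes an open set $D_n\subset M$. Since $\iota_n(\overline{\mathbb D})\subset\mathbb D$ is compact, $\overline{D_n}$ is compact in $D_{n+1}$, and $M=\bigcup_nD_n$. Any two points, and any loop, lie in one $D_n$, so $M$ is a connected, simply connected, noncompact Riemann surface. $F_n$ is defined on $\overline{D_n}$, and $V\subset D_0$. The discs $B_{n+1}=\kappa_n(\mathbb D)\subset D_{n+1}\setminus\overline{D_n}$ are pairwise disjoint. Let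
$$d_n=\min_{\overline{D_n}\setminus V^\circ}|F_n-F_n(q)|>0 .$$
The number $\varepsilon_{n+1}\in(0,1)$ is chosen after $F_0,\dots,F_n$ are known, so we can require
$$\varepsilon_n\le2^{-n-4}R,\qquad\varepsilon_n\le2^{-n-2},\qquad\varepsilon_{n+1}\le2^{-n-3}\min_{k\le n}d_k .\tag{4}$$

**Step 1: the limit is a conformal minimal immersion into $\mathbb B_R$.** By (a), $|F_{n+1}-F_n|<\varepsilon_{n+1}$ on $\overline{D_n}$. So $F_n\to F$ uniformly on compact sets, with all derivatives by harmonicity, and $F$ is harmonic and conformal. By (b), $(1-\varepsilon_m)g_{F_{m-1}}\le g_{F_m}\le(1+\varepsilon_m)g_{F_{m-1}}$ on $\overline{D_n}$ for every $m>n$. Since $\sum_{m\ge1}\varepsilon_m\le\frac14$, we have $\prod(1-\varepsilon_m)\ge\frac34$ and $\prod(1+\varepsilon_m)\le e^{1/4}<2$. Hence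
$$\tfrac12g_{F_n}\le g_F\le2g_{F_n}\quad\text{on }\overline{D_n}.\tag{5}$$
So $F$ is an immersion. Since $|F|\le R$ and $|F|^2$ is subharmonic and nonconstant, the maximum principle gives $F(M)\subset\mathbb B_R$.

**Step 2: completeness.** By (c) and (5), $\mathrm{dist}_{g_F}(q,\partial D_n)\ge n/\sqrt2$ for $n\ge1$. A path from $q$ to a point outside $D_n$ crosses $\partial D_n$, so every bounded set lies in some compact $\overline{D_n}$. By Hopf–Rinow, $M$ is complete.

**Step 3: $F^{-1}(F(q))=\{q\}$, away from $q$.** Let $x\in D_n\setminus V^\circ$. For $m>n$, (4) gives $\varepsilon_m\le2^{-m-2}d_n$, so $\sum_{m>n}\varepsilon_m\le\frac14d_n$. Therefore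
$$|F(x)-F(q)|\ge|F_n(x)-F_n(q)|-2\sum_{m>n}\varepsilon_m\ge d_n-\tfrac12d_n>0 .$$
Every $x\in M\setminus V^\circ$ lies in some $D_n\setminus V^\circ$.

**Step 4: the same near $q$.** On $D_0=\mathbb D$ the map $f=F-F_0$ is harmonic with $|f|\le\sum\varepsilon_m\le R/16$. A harmonic $u$ on a disc of radius $s$ satisfies $|\nabla u|\le\frac2s\sup|u|$ at the center: for a unit vector $e$ and any $s'<s$, the mean value property of $\partial_eu$ and the divergence theorem give
$$|\partial_eu|=\Big|\frac1{\pi s'^2}\int_{|\zeta|=s'}u\;e\cdot\nu\Big|\le\frac{4s'}{\pi s'^2}\sup|u|\le\frac2{s'}\sup|u| ;$$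
let $s'\to s$. Each point of $V$ is the center of a disc of radius $\frac12$ in $\mathbb D$. Applied to $e\cdot f$ for all unit $e\in\mathbb R^3$, this gives $\|df\|\le4\cdot\frac R{16}=\frac R4$ on $V$. Since $V$ is convex and $|F_0(z)-F_0(z')|=\frac R2|z-z'|$,
$$|F(z)-F(z')|\ge\big(\tfrac R2-\tfrac R4\big)|z-z'|>0\qquad(z\ne z'\text{ in }V).$$
So $F$ is injective on $V$. With Step 3, $F(x)\ne F(q)$ for all $x\neq q$, and by (1) $F$ does not factorize via a Riemannian covering.

## Proof of Theorem A

Take $G_n=G$ with $G(z)=\frac R2(\mathrm{Re}\,z,\mathrm{Im}\,z,0)$ for all $n$. Only $\sigma_{\rm ess}\ne\emptyset$ remains. Identify $B_n$ with $\mathbb D$ through $\kappa_{n-1}$. By (5) and (b) with $\varepsilon_n\le\frac12$,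
$$g_F\ge\tfrac12g_{F_n}\ge\tfrac14g_G\quad\text{on }B_n ,$$
and both ends of this chain are conformal to the flat metric. Let $v_n\in H_0^1(B_n)$ be the first Dirichlet eigenfunction of the flat disc of radius $R/2$. The Dirichlet integral is conformally invariant and $dA_F\ge\frac14dA_G$, so
$$\int|\nabla v_n|^2=\frac{j_0^2}{(R/2)^2}\int v_n^2\,dA_G\le C\int v_n^2\,dA_F,\qquad C=4\cdot\frac{j_0^2}{(R/2)^2}=\frac{16j_0^2}{R^2}.$$
The $v_n$ lie in the form domain $H_M$ and have disjoint supports. So $Q(u)\le C\|u\|^2$ on the infinite-dimensional space spanned by them, and Lemma 1 gives $\sigma_{\rm ess}(-\Delta)\cap[0,C]\ne\emptyset$. $\blacksquare$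

Property (e) was not used; it enters in the exact computation below.

## The Bessel barrier: proof of Theorem B(1)

Let $F:M\to\mathbb B_R$ be a minimal surface. We look for a positive $u$ on $M$ with $-\Delta u\ge(j_0^2/R^2)u$. On a flat disc of radius $R$ through the center, $J_0(j_0|x|/R)$ does this, and we use the same function of $|F|$.

**Step 1: the computation.** Put $k=j_0/R$, $h(r)=J_0(kr)$, $r=|F|$ and $u=h(|F|)$. Since $J_0$ is even and entire, $u$ is smooth, and $u>0$ because $|F|<R$. As $F$ is harmonic and $|\nabla F|^2=2$ in the induced metric, $\Delta r^2=4$. Let $p=|\nabla r|^2\in[0,1]$. Where $r>0$, $4=\Delta r^2=2r\Delta r+2p$ gives $\Delta r=(2-p)/r$, and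
$$\Delta u=h''p+\frac{h'}r(2-p)=\Big(h''+\frac{h'}r\Big)+(1-p)\Big(\frac{h'}r-h''\Big)=-k^2u-(1-p)\,r\Big(\frac{h'}r\Big)'.$$
Here we used Bessel's equation $h''+h'/r=-k^2h$.

**Step 2: the sign.** Since $h'(r)/r=-kJ_1(kr)/r$ and $(J_1(s)/s)'=-J_2(s)/s$, we get $(h'/r)'=k^2J_2(kr)/r$. We need $J_2>0$ on $(0,j_0]$. The series $J_2(s)=\sum_m\frac{(-1)^m}{m!(m+2)!}(s/2)^{2m+2}$ alternates, and the ratios of consecutive absolute values, $\frac{s^2/4}{(m+1)(m+3)}$, are at most $\frac{s^2}{12}$. So $J_2(s)>0$ for $0<s<\sqrt{12}$. On the other hand $J_0(\sqrt8)=\sum_m\frac{(-2)^m}{(m!)^2}=1-2+1-\frac8{36}+\frac{16}{576}-\cdots<0$, since from $m=3$ on the terms alternate and decrease. So $j_0<\sqrt8<\sqrt{12}$.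

Hence $-\Delta u\ge k^2u$ where $r>0$. Near a point with $r=0$, $u=1-\frac{k^2}4r^2+\frac{k^4}{64}r^4-\cdots$, with $\Delta r^2=4$ and $\Delta r^4=2r^2\Delta r^2+2|\nabla r^2|^2=0$ at the point. So there $\Delta u=-k^2=-k^2u$.

**Step 3: from the barrier to the spectrum.** Let $v\in C_c^\infty(M)$ and write $v=u\phi$. Then $|\nabla v|^2=u^2|\nabla\phi|^2+\nabla u\cdot\nabla(u\phi^2)$, and integrating by parts,
$$\int|\nabla v|^2=\int u^2|\nabla\phi|^2+\int\frac{-\Delta u}{u}\,v^2\ge k^2\int v^2 .$$
Since $C_c^\infty(M)$ is dense in the form domain, $\inf\sigma(-\Delta)\ge k^2=j_0^2/R^2$. $\blacksquare$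

## The decomposition $T_{M,F}=\bigoplus_nA_n+{}$compact: proof of Theorem B(2)

Take the surface $F:M\to\mathbb B_R$ constructed above from the given sequence $(G_n)$. It is simply connected, complete and does not factorize. It remains to compute $\sigma_{\rm ess}$. Let $S_n=T_{D_n,F_n}$, extended by $0$ to $H_M$, and let $A_n$ be $T_{\mathbb D,G_n}$ transported by $\kappa_{n-1}$ to $H_{B_n}$ and extended by $0$. All are compact by Lemma 4(i).

**Step 1: a telescoping sum.** By (e), $E_{n+1}:=S_{n+1}-S_n-A_{n+1}$ is compact with $\|E_{n+1}\|<\varepsilon_{n+1}$. So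
$$S_N=S_0+\sum_{n=1}^NA_n+\sum_{n=1}^NE_n .\tag{6}$$

**Step 2: the limit of each term.** The spaces $H_{B_n}$ are mutually orthogonal and $\|A_n\|\le2R^2$ by Lemma 3(i). So $\sum A_n$ converges strongly to $A=\bigoplus_nA_n$, which is zero on the complement of $\bigoplus_nH_{B_n}$. Since $\sum\varepsilon_n<\infty$, $\sum E_n$ converges in norm to an operator $E$, compact as a norm limit of compact operators.

For the left side, $\|S_N\|\le2R^2$. For $u,v\in C_c^\infty(M)$, once $D_N$ contains the supports,
$$\langle S_Nu,v\rangle=\int uv\,dA_{F_N}\longrightarrow\int uv\,dA_F=\langle T_{M,F}u,v\rangle,$$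
because $F_N\to F$ with derivatives on compact sets. With the uniform bound and density, $S_N\to T_{M,F}$ weakly. So (6) gives
$$T_{M,F}=A+(S_0+E),\qquad S_0+E\ \text{compact}.\tag{7}$$

**Step 3: reading off the essential spectrum.** Weyl's theorem says that adding a compact self-adjoint operator does not change the essential spectrum, so $\sigma_{\rm ess}(T_{M,F})=\sigma_{\rm ess}(A)$. Now $A$ is an orthogonal sum of compact nonnegative operators and $0$. For $t>0$ and $0<\delta<t/2$, the rank of the spectral projection of $A$ on $(t-\delta,t+\delta)$ is the sum over $n$ of the number of eigenvalues of $A_n$ (with multiplicity) in that interval. Each summand is finite because $A_n$ is compact. So the rank is infinite if and only if infinitely many $A_n$ have an eigenvalue there. Thus $t\in\sigma_{\rm ess}(A)$ if and only if there are $n_1<n_2<\cdots$ and $t_k\in\sigma(A_{n_k})$ with $t_k\to t$.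

By Lemma 3(ii) for $T_{\mathbb D,G_n}$, the nonzero numbers in $\sigma(A_n)$ are the reciprocals of the elements of $\mathrm{Spec}(G_n)$. By Lemma 3(ii) for $T_{M,F}$, $\sigma_{\rm ess}(-\Delta)$ consists of the reciprocals of the nonzero elements of $\sigma_{\rm ess}(T_{M,F})$. All elements of $\Sigma(G_\bullet)$ are positive by Theorem B(1). Hence $\sigma_{\rm ess}(-\Delta)=\Sigma(G_\bullet)$. $\blacksquare$

## Flat discs with dense radii: proof of Theorem B(3)

Let $G_n(z)=r_n(\mathrm{Re}\,z,\mathrm{Im}\,z,0)$ with $0<r_n<R$, so that $\mathrm{Spec}(G_n)=\{j_{m,l}^2/r_n^2\}$.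

**Step 1: half-lines.** Given $\Lambda\in[j_0^2/R^2,\infty)$, set $r=j_0/\sqrt\Lambda\le R$ and let $(r_n)$ be dense in $(0,r)$. All eigenvalues in $\mathrm{Spec}(G_n)$ are at least $j_0^2/r_n^2>\Lambda$, so $\Sigma(G_\bullet)\subset[\Lambda,\infty)$. Conversely, let $\lambda\ge\Lambda$. Then $j_0/\sqrt\lambda\in(0,r]$ is the limit of a subsequence $r_{n_k}$, so $j_0^2/r_{n_k}^2\to\lambda$ and $\lambda\in\Sigma(G_\bullet)$. Hence the surface from (2) has $\sigma_{\rm ess}(-\Delta)=[\Lambda,\infty)$. For $\Lambda=j_0^2/R^2$, part (1) gives $\sigma\subset[\Lambda,\infty)=\sigma_{\rm ess}\subset\sigma$, so $\sigma=[j_0^2/R^2,\infty)$, the largest set that (1) permits.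

**Step 2: the values of $\inf\sigma_{\rm ess}$.** By (1), $\inf\sigma_{\rm ess}\ge\inf\sigma\ge j_0^2/R^2$ for every complete minimal surface in $\mathbb B_R$. By Step 1 each finite value in $[j_0^2/R^2,\infty)$ occurs for a non-factorizing one. With $r_n\to0$ we have $\Sigma(G_\bullet)=\emptyset$, so $\inf\sigma_{\rm ess}=\infty$ occurs too. The set of values is exactly $[j_0^2/R^2,\infty]$.

**Step 3: discrete essential spectrum.** For an admissible disc $G$, the constant sequence $G_n=G$ has $\Sigma(G_\bullet)=\mathrm{Spec}(G)$, so (2) gives $\sigma_{\rm ess}(-\Delta)=\mathrm{Spec}(G)$. For the flat disc of radius $r<R$ this is $\{j_{m,l}^2/r^2\}_{m\ge0,\,l\ge1}$. $\blacksquare$
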